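
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Graded linear series whose equilibrium metrics are irregular on every Zariski open set}


\begin{abstract}
Let $W$ be a graded linear series of a line bundle $L$ on a smooth projective variety $X$, defining birational maps in sufficiently divisible degrees, and let $e^{-\varphi}$ be a smooth metric on $L$. The equilibrium weight $P_W\varphi$ is the regularized supremum of the weights $\frac1k\log|\sigma|^2$, $\sigma\in W_k$, lying below $\varphi$. We answer the question whether $P_W\varphi$ is always of class $C^{1,1}_{\mathrm{loc}}$ on some non-empty Zariski open set. On curves it is, outside an explicit finite set. In dimension at least two the answer is negative for every $X$ and every big $L$: for suitable $W$ and $\varphi$ the weight $P_W\varphi$ fails to have a modulus of continuity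 prescribed in advance on every non-empty Zariski open set.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a smooth projective variety of dimension $n\ge 1$ and $L$ a holomorphic line bundle on $X$. A \emph{graded linear series} of $L$ is a graded subalgebra $W=\bigoplus_{k\ge0}W_k$ of the section ring $\bigoplus_{k\ge0}H^0(X,L^{\otimes k})$. Its volume is $\mathrm{vol}(W)=\limsup_k \dim W_k/(k^n/n!)$. We always assume:
\begin{equation}\label{eq:bir}
\text{for all sufficiently divisible }k\text{ the map }X\dashrightarrow\mathbb P W_k^*\text{ is birational onto its image.}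
\end{equation}

We describe a metric on $L$ by its weight $\varphi$, that is, by local functions with $|\sigma|^2e^{-k\varphi}$ the squared norm of a section $\sigma$ of $L^{\otimes k}$; here $|\sigma|$ is the modulus of the local representative. Let $\varphi$ be the weight of a smooth metric on $L$. For $k\ge1$ put
\[
\varphi_k=\sup\Big\{\tfrac1k\log|\sigma|^2 \ :\ \sigma\in W_k,\ \sup_X|\sigma|^2e^{-k\varphi}\le1\Big\},
\qquad
P_W\varphi=\Big(\sup_{k\ge1}\varphi_k\Big)^*,
\]
where $f^*(x)=\limsup_{y\to x}f(y)$ is the upper semicontinuous envelope. The weight $P_W\varphi$ is plurisubharmonic (psh) and satisfies $P_W\varphi\le\varphi$; it is the best psh approximation of the obstacle $\varphi$ from below that sections of $W$ can produce. It defines the \emph{equilibrium metric} of $e^{-\varphi}$ with respect to $W$. It is known that in this situation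
\[
\mathrm{vol}(W)=\int_X\mathrm{MA}(P_W\varphi),
\]
where $\mathrm{MA}$ is the non-pluripolar Monge--Amp\`ere measure: the trivial extension of the Bedford--Taylor product $(dd^cP_W\varphi)^n$ from the locus where $P_W\varphi$ is locally bounded, with $dd^c=\frac i{2\pi}\partial\bar\partial$. The following question comes from Hisamoto \cite{H}.

\begin{quote}
\emph{Is there always a non-empty Zariski open set $U\subset X$ on which the local weights of $P_W\varphi$ are of class $C^{1,1}_{\mathrm{loc}}$, that is, have locally Lipschitz first derivatives?}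
\end{quote}

\subsection{The simplest case}

\begin{example}\label{ex:P1}
Let $X=\mathbb P^1$, $L=\mathcal O(1)$ and $\varphi=\log(1+|z|^2)$. Fix $0<a<1$ and let $W_k$ be the space of polynomials of degree $\le k$ vanishing at $0$ to order $\ge ka$. Write $t=\log|z|^2$ and $\Phi(t)=\log(1+e^t)$, and for $0<b<1$ let $t_b=\log\frac b{1-b}$ be the point where $\Phi'=b$. Then
\[
P_W\varphi=\Phi(t)\ \text{ for } t\ge t_a,\qquad P_W\varphi=\Phi(t_a)+a(t-t_a)\ \text{ for } t\le t_a .
\]
Indeed, if $\sigma\in W_k$ and $|\sigma|^2\le e^{k\varphi}$, the maximum principle for $\sigma/z^{\lceil ka\rceil}$ on the disc $|z|^2\le e^{t_a}$ gives $\frac1k\log|\sigma|^2\le\Phi(t_a)+a(t-t_a)$ for $t\le t_a$. Conversely, for $b=j/k\in[a,1)$ the suitably scaled monomial $z^j$ gives the tangent line $\Phi(t_b)+b(t-t_b)$ of the convex function $\Phi$; take the supremum over rational $b\in[a,1)$.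

So $P_W\varphi$ is $C^{1,1}$ away from $z=0$, where $W$ has an asymptotic base point. It is not $C^2$: the second derivative in $t$ jumps from $0$ to $a(1-a)$ at $t_a$.
\end{example}

This is the behavior of solutions of obstacle problems, and it suggests a positive answer: remove the asymptotic base points and find $C^{1,1}$ regularity elsewhere. On curves this guess is right. In dimension at least two it is wrong.

\subsection{Results}

A \emph{modulus} is a nondecreasing function $\eta:(0,1]\to(0,\infty)$ with $\eta(r)\to0$ as $r\to0$. A function $u$ with values in $[-\infty,\infty)$ is \emph{$\eta$-continuous near a point} if there are holomorphic coordinates on a neighborhood of it, of diameter at most $1$ in these coordinates, on which $u$ is finite and $|u(a)-u(b)|\le C\eta(|a-b|)$ for some constant $C$ and all $a\ne b$. For $\eta(r)=r$ this is the Lipschitz condition. When we say below that a local weight fails to be $\eta$-continuous near a point, we mean that this is so in every trivialization and in all holomorphic coordinates.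

\begin{theorem}\label{thm:Pn}
Let $n\ge2$ and let $\eta$ be a modulus. There are a graded linear series $W$ of $\mathcal O(1)$ on $\mathbb P^n$, with $\mathbb P^n\dashrightarrow\mathbb PW_k^*$ birational onto its image for all $k\ge2$, and a smooth metric $e^{-\varphi}$ on $\mathcal O(1)$, such that for every non-empty Zariski open $U\subset\mathbb P^n$ the local weight of $P_W\varphi$ fails to be $\eta$-continuous near some point of $U$. In particular (take $\eta(r)=r$) $P_W\varphi$ is not $C^{1,1}_{\mathrm{loc}}$ on any non-empty Zariski open set.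
\end{theorem}

\begin{theorem}\label{thm:X}
The conclusion of Theorem \ref{thm:Pn} holds, for suitable $W$ and $\varphi$ (with birationality for all sufficiently divisible $k$), on every smooth projective $X$ of dimension $n\ge2$ and every big line bundle $L$ on $X$.
\end{theorem}

Condition \eqref{eq:bir} forces $L$ to be big (see Section \ref{sec:X}), so Theorem \ref{thm:X} covers every line bundle for which the question makes sense.

\begin{theorem}\label{thm:curve}
Let $\dim X=1$ and let $L,W,\varphi$ be as in the question. Then $P_W\varphi$ is $C^{1,1}_{\mathrm{loc}}$ outside the finite set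
\[
S=\Big\{p\in X:\ \inf_k\tfrac1k\,\mathrm{ord}_p(W_k)>0\Big\}.
\]
\end{theorem}

Here $\mathrm{ord}_p(W_k)$ is the smallest vanishing order at $p$ of a nonzero element of $W_k$, and the infimum is over $k\ge1$ with $W_k\neq0$.

\begin{corollary}
Let $L$ be big on $X$. The property in the question holds for all smooth $\varphi$ and all $W$ satisfying \eqref{eq:bir} on $(X,L)$ if and only if $\dim X=1$.
\end{corollary}

\begin{proof}
If $\dim X\ge2$, apply Theorem \ref{thm:X} with $\eta(r)=r$. If $\dim X=1$, then $X\setminus S$ is a non-empty Zariski open set, and Theorem \ref{thm:curve} applies.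
\end{proof}

\subsection{Where the irregularity comes from}

In dimension two one can ask sections to vanish at a point to order $ka$ in a \emph{weighted} sense, giving weight $1$ to one coordinate $x$ and a huge weight $N$ to another coordinate $y$. Such a condition has two effects of very different size. On the curve $y=0$ it forces $P_W\varphi$ down by an amount of order $a\log|x|^{-2}$, however large $N$ is. But it can be met by putting only the tiny multiplicity $ka/N$ on the line $y=0$, so at a very small distance from that line it has almost no effect. The envelope has a well whose depth does not depend on $N$ and whose width shrinks as $N$ grows. Section \ref{sec:toy} computes this by hand.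

One well does not destroy Lipschitz continuity away from $x=0$. We therefore impose countably many conditions, at the points $x=0$, $y=p_i$, where the $p_i$ accumulate at every point of a real segment. The depths are of order $a_i\to0$; the widths $\rho_i$ are chosen after the $a_i$, and so small that $a_i$ exceeds any fixed multiple of $\eta(\rho_i)$ for large $i$. The wells accumulate at all points with $x\ne0$ small and $y$ in the segment. These points form a Zariski dense set, because an infinite subset of the $y$-line is Zariski dense there; so every non-empty Zariski open set contains some of them. The irregular points have $x\ne0$, while all conditions are centered in $\{x=0\}$; in our example $x^k\in W_k$, so the irregularity occurs where $W$ has no base points.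

The main work is to show that the wells do not interact: just outside the $i$-th well, at a point $q_i$ at distance $\rho_i$ from $p_i$, the envelope must come back to the level of $\varphi$ although all the other conditions are present. For this we construct peak sections with prescribed small multiplicities along many hyperplanes (Lemma \ref{lem:peak}).

\section{One condition, worked by hand}\label{sec:toy}

Let $\mathbb D^2=\{|x|<1,|y|<1\}$, let $N\ge1$ be an integer and $a>0$ rational. For $k\ge1$ let $\mathcal F_k$ be the set of holomorphic $f$ on $\mathbb D^2$ with $|f|\le1$ whose Taylor series contains only monomials $x^\alpha y^\beta$ with $\alpha+N\beta\ge ka$. Then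
\begin{equation}\label{eq:toy}
\sup_{k\ge1}\ \sup_{f\in\mathcal F_k}\tfrac1k\log|f|^2=a\max\big(\log|x|^2,\ \tfrac1N\log|y|^2\big).
\end{equation}
For ``$\ge$'' take $f=x^{ka}$ and $f=y^{ka/N}$, with $k$ such that the exponents are integers. For ``$\le$'', let $f\in\mathcal F_k$ and $(x,y)\in\mathbb D^2$. At the origin both sides are $-\infty$, so let $x$ and $y$ be not both zero.
\begin{itemize}
\item If $|y|\le|x|^N$, write $y=sx^N$ with $|s|\le1$. The function $\tau\mapsto f(\tau,s\tau^N)$ on the unit disc is bounded by $1$ and vanishes at $0$ to order $\ge ka$, so $|f(x,y)|\le|x|^{ka}$.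
\item If $|y|>|x|^N$, choose $\tau_0$ with $\tau_0^N=y$ and put $s=x/\tau_0$, so $|s|<1$. Now $\tau\mapsto f(s\tau,\tau^N)$ is bounded by $1$ and vanishes at $0$ to order $\ge ka$, so $|f(x,y)|\le|\tau_0|^{ka}=|y|^{ka/N}$.
\end{itemize}

Write $u_N$ for the function \eqref{eq:toy}. For $0<|x|<1$ and $0<\rho<1$,
\[
u_N(x,\rho)-u_N(x,0)\ \ge\ a\log|x|^{-2}-\tfrac aN\log\rho^{-2}.
\]
The first term depends neither on $N$ nor on $\rho$, and the second is negligible once $N$ is large compared with $\log\rho^{-2}$. So we may fix the depth $a$ and the width $\rho$ first and choose $N$ afterwards. On the other hand $u_N$ is locally Lipschitz where $x\ne0$: near $y=0$ it equals $a\log|x|^2$, and where $xy\ne0$ it is a maximum of two smooth functions. Infinitely many wells are needed.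

In this model the smooth metric is replaced by the constraint $|f|\le1$ on a bidisc. We make no use of the kink of $u_N$ along $|y|=|x|^N$; what we carry over to smooth metrics is the steepness.

\section{The construction on $\mathbb P^n$}\label{sec:constr}

Let $n\ge2$ and put $d=n-1\ge1$. Let $[Z_0:\dots:Z_n]$ be homogeneous coordinates, with affine coordinates
\[
x=Z_1/Z_0,\qquad y=(y_1,y')=(Z_2/Z_0,\dots,Z_n/Z_0)\in\mathbb C^d,\quad y'\in\mathbb C^{d-1}
\]
(for $n=2$ there is no $y'$, and conditions on $y'$ are void). Sections of $\mathcal O(k)$ are polynomials in $(x,y)$ of degree $\le k$. Let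
\[
\Omega=\{|x|\le1,\ |y|\le1\}.
\]

\subsection{Parameters}\label{ssec:par}

Fix a modulus $\eta$. We choose, in this order, centers $p_i$, depths $a_i$, widths $\rho_i$ and weights $N_i$.

\emph{Centers.} Let $p_1,p_2,\dots$ enumerate the points $(j+\sqrt{-1})2^{-l}$ with $l\ge2$, $j\in\mathbb Z$, $|j|\le2^{l-2}$. Then $|p_i|<0.36$. A point of level $l$ has distance $\ge2^{-l}$ to the others of its level and distance $\ge2^{-l-1}$ to those of other levels, by comparing imaginary parts. Hence
\[
d_i=\tfrac13\,\mathrm{dist}\big(p_i,\{p_j\}_{j\ne i}\big)>0 .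
\]
Taking one point on each level we see that every point of the real segment $[-\frac14,\frac14]$ is the limit of a subsequence of $(p_i)$.

\emph{Depths.} $a_i=\frac1{i+1}\le\frac12$.

\emph{Widths.} Choose $\rho_i>0$ with
\begin{equation}\label{eq:rho}
\rho_i\le\min\big(d_i,\tfrac1{10},a_i^2\big),\qquad i\rho_i\le1,\qquad \eta(i\rho_i)\le a_i^2 ,
\end{equation}
and put $q_i=p_i+\rho_i$. Then
\begin{equation}\label{eq:sep}
|q_i-p_j|\ge\rho_j\qquad\text{for all }i,j.
\end{equation}
For $j=i$ this is an equality. For $j\ne i$ we have $|p_i-p_j|\ge3\max(d_i,d_j)$, so $|q_i-p_j|\ge3\max(d_i,d_j)-d_i\ge d_j\ge\rho_j$.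

\emph{Weights.} Choose integers $N_i\ge400\cdot2^ia_i\rho_i^{-2}$ and put $c_i=a_i/N_i$. Then
\begin{equation}\label{eq:c}
\sum_j\frac{c_j}{\rho_j^2}\le\frac1{400}.
\end{equation}

\subsection{Weighted orders and the series}

For $f$ holomorphic in a neighborhood of $\Omega$ consider
\begin{equation}\label{eq:subst}
f^{(i)}(x,s,y')=f\big(x,\ p_i+sx^{N_i},\ y'\big)\qquad\text{for } |x|\le1,\ |s|\le\tfrac1{10},\ |y'|\le\tfrac12 .
\end{equation}
The argument of $f$ lies in $\Omega$, because $|y|^2\le0.46^2+\frac14<1$. So $f^{(i)}$ is holomorphic in a convex neighborhood of the compact convex set in \eqref{eq:subst}. Let $v_i(f)$ be its order of vanishing along $\{x=0\}$ there, with $v_i(f)=\infty$ if $f^{(i)}=0$. An order of vanishing along a connected smooth hypersurface of a connected manifold satisfies the first line of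
\begin{gather}
v_i(fg)=v_i(f)+v_i(g),\qquad v_i(f+g)\ge\min(v_i(f),v_i(g)),\qquad v_i(f)\ge0, \notag\\
v_i(x)=1,\qquad v_i(y_1-p_i)=N_i , \label{eq:val}
\end{gather}
and the second line is clear from \eqref{eq:subst}. So $v_i$ is the weighted vanishing order along $\{x=0,\ y_1=p_i\}$ with weights $1$ and $N_i$. We use it for polynomials now and for holomorphic functions in Section \ref{sec:X}. Put
\[
W_k=\big\{\sigma\in\mathbb C[x,y]:\ \deg\sigma\le k,\ v_i(\sigma)\ge ka_i\text{ for all }i\big\}.
\]
By \eqref{eq:val}, $W=\bigoplus W_k$ is a graded subalgebra, with $W_0=\mathbb C$. For $k\ge2$ we have $k-1\ge k/2\ge ka_i$, so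
\[
x^{k-1}\cdot\{1,x,y_1,\dots,y_d\}\subset W_k ,
\]
and $\mathbb P^n\dashrightarrow\mathbb PW_k^*$ is birational onto its image.

\begin{remark}
The depths must tend to $0$. Suppose that $a_i\ge a>0$ for infinitely many $i$, and let $\sigma=\sum_jx^jf_j(y)\in W_k$. Setting $s=0$ in \eqref{eq:subst} we see that $f_j(p_i,y')=0$ for $j<ka$ and infinitely many $i$, so $f_j=0$ for $j<ka$. All of $W_k$ would be divisible by $x^{\lceil ka\rceil}$, and the wells would merge.
\end{remark}

\subsection{The weight}

We want a smooth metric on $\mathcal O(1)$ that does not depend on $x$ over $\Omega$ and under which powers of $x$ are not too large elsewhere. Let $\chi:\mathbb R\to\mathbb R$ be smooth and convex with $\chi=0$ on $(-\infty,0]$ and $\chi(s)=s-1$ for $s\ge2$ (let $\chi'$ increase smoothly from $0$ to $1$ on $[0,2]$ with $\int_0^2\chi'=1$); we also put $\chi(-\infty)=0$. By convexity $\chi(s)\ge\max(0,s-1)$, hence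
\begin{equation}\label{eq:chi}
\chi(s)\ge t(s-1)\qquad\text{for } 0\le t\le1,\ s\in\mathbb R.
\end{equation}
For $Z\in\mathbb C^{n+1}\setminus\{0\}$ let $|Z|_1^2=|Z_0|^2+|Z_2|^2+\dots+|Z_n|^2$ and
\begin{equation}\label{eq:G}
G(Z)=\log|Z|_1^2+\chi\big(\log|Z_1|^2-\log|Z|_1^2\big).
\end{equation}
Near $Z_1=0$ this is $\log|Z|_1^2$, and near $|Z|_1=0$ it is $\log|Z_1|^2-1$, which we also take as its value where $|Z|_1=0$. So $G$ is smooth, and $G(cZ)=G(Z)+\log|c|^2$. It is therefore the weight of a smooth metric on $\mathcal O(1)$, given in the affine chart by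
\[
\varphi(x,y)=G(1,x,y)=\log(1+|y|^2)+\chi\big(\log|x|^2-\log(1+|y|^2)\big).
\]
If $|x|\le1$ the argument of $\chi$ is $\le0$, so
\begin{equation}\label{eq:phiOmega}
\varphi=\log(1+|y|^2)\quad\text{on }\{|x|\le1\}\supset\Omega .
\end{equation}

\begin{remark}
The metric $e^{-\varphi}$ is semipositive: $(\alpha,\beta)\mapsto\beta+\chi(\alpha-\beta)$ is convex and nondecreasing in each variable since $0\le\chi'\le1$, and $\log|Z_1|^2$ and $\log|Z|_1^2$ are psh.
\end{remark}

\section{The bottom of a well: upper bound}

As in Section \ref{sec:toy}, we use a disc on which sections must vanish to high order. To pass to the regularized supremum we need a bound on an open set, hence the neighborhood of size $\lambda|x|^{N_i}$ below.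

\begin{lemma}\label{lem:upper}
Let $f$ be holomorphic near $\Omega$, $k\ge1$, with $v_i(f)\ge ka_i$ and $|f|^2\le(1+|y|^2)^k$ on $\Omega$. Let $0<|x|\le1$, $|y'|\le\frac12$, $0<\lambda\le\frac1{10}$ and $|y_1-p_i|\le\lambda|x|^{N_i}$. Then
\[
\tfrac1k\log|f(x,y)|^2\le a_i\log|x|^2+\sup_{|\zeta-p_i|\le\lambda}\log\big(1+|\zeta|^2+|y'|^2\big).
\]
Consequently, if $u$ is the upper semicontinuous envelope of the supremum of $\frac1k\log|f|^2$ over a family of such pairs $(f,k)$ with $i$ fixed, then
\begin{equation}\label{eq:upper}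
u(x,p_i,y')\le\log\big(1+|p_i|^2+|y'|^2\big)+a_i\log|x|^2\qquad\text{for } 0<|x|<1,\ |y'|<\tfrac12 .
\end{equation}
\end{lemma}

\begin{proof}
Write $y_1=p_i+sx^{N_i}$ with $|s|\le\lambda$, and let $g(\tau)=f(\tau,p_i+s\tau^{N_i},y')$ for $|\tau|\le1$. By the definition of $v_i$, $g$ is divisible by $\tau^{\lceil ka_i\rceil}$. The maximum principle for $g(\tau)/\tau^{\lceil ka_i\rceil}$ gives $|g(\tau)|^2\le|\tau|^{2ka_i}\max_{|\tau|=1}|g|^2$ for $|\tau|\le1$. On $|\tau|=1$ the hypothesis gives $|g|^2\le\sup_{|\zeta-p_i|\le\lambda}(1+|\zeta|^2+|y'|^2)^k$. Set $\tau=x$.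

The bound does not depend on $k$ or $f$. It holds on the open set $\{0<|x|<1,\ |y'|<\frac12,\ |y_1-p_i|<\lambda|x|^{N_i}\}$, which contains $(x,p_i,y')$, and its right side is continuous in $(x,y')$. So it holds for $u$ at $(x,p_i,y')$. Let $\lambda\to0$.
\end{proof}

By \eqref{eq:phiOmega}, Lemma \ref{lem:upper} applies to every $\sigma$ in the definition of $\varphi_k$. Hence $u=P_W\varphi$ satisfies \eqref{eq:upper} for all $i$.

\section{The rim of a well: lower bound}

We need sections $\sigma\in W_k$, $|\sigma|^2\le e^{k\varphi}$, with $\frac1k\log|\sigma|^2$ close to $\varphi$ at a point $(x,q_i,y')$. The factor $x^{tk}$ with $t>0$ small satisfies all conditions with $a_j\le t$ at once, at a cost of order $t$. This leaves finitely many conditions, which we satisfy by multiplicities $m_j\le kc_j$ along the hyperplanes $y_1=p_j$. So we need polynomials that vanish along given hyperplanes, are bounded by the appropriate power of $1+|y|^2$, and attain this bound at a given point.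

In homogeneous form the pure peak polynomial at a unit vector $e$ is $\langle\zeta,e\rangle^K$: it is bounded by $|\zeta|^K$, with equality at $e$. Factors vanishing on other hyperplanes tilt it and move the peak. We let the remaining factors tilt in the opposite direction so that the first-order terms cancel. The second-order error is then controlled by the strict concavity of the peak.

\begin{lemma}\label{lem:peak}
Let $e\in\mathbb C^{d+1}$ be a unit vector, and write $\zeta=\tau e+w$ with $\tau\in\mathbb C$, $w\in e^\perp$. Let $\lambda_1,\dots,\lambda_r$ ($r\ge0$) be linear functionals on $e^\perp$ with $\|\lambda_j\|\le1/\theta_j$, $\theta_j\in(0,1]$. Let $m_j\ge0$ and $K\ge1$ be integers with $\sum_jm_j\theta_j^{-2}\le K/40$. Put $M=\sum_jm_j$ and $\beta=\frac1{K-M}\sum_jm_j\lambda_j$. Then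
\[
F(\zeta)=\prod_j\big(\tau-\lambda_j(w)\big)^{m_j}\cdot\big(\tau+\beta(w)\big)^{K-M}
\]
satisfies $F(e)=1$ and $|F(\zeta)|\le|\zeta|^K$ for all $\zeta$.
\end{lemma}

\begin{proof}
Since $\theta_j\le1$, both $M$ and $\sum_jm_j/\theta_j$ are at most $K/40$. So $K-M\ge\frac{39}{40}K>0$ and $\|\beta\|\le\frac1{39}$. Clearly $F(e)=1$. By homogeneity and density we may take $\tau=1$. With $R=|w|$ we must show $\log|F|^2\le K\log(1+R^2)$.

\emph{Case $R\le1$.} Apply $|1+z|^2=1+2\,\mathrm{Re}\,z+|z|^2\le e^{2\mathrm{Re}\,z+|z|^2}$ to every factor. The linear terms add up to $2\,\mathrm{Re}\big((K-M)\beta(w)-\sum_jm_j\lambda_j(w)\big)=0$. Hence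
\[
\log|F|^2\le R^2\Big(\sum_jm_j\theta_j^{-2}+(K-M)\|\beta\|^2\Big)\le KR^2\Big(\frac1{40}+\frac1{1521}\Big)\le\frac K2R^2\le K\log(1+R^2).
\]
The last step holds because $\log(1+s)\ge s\log2$ on $[0,1]$ by concavity.

\emph{Case $R\ge1$.} Put $\Lambda=\log(1+R^2)$. First,
\[
|1-\lambda_j(w)|^2\le(1+R/\theta_j)^2\le(1+R)^2(1+1/\theta_j)^2\le2(1+R^2)\,e^{2/\theta_j}.
\]
Second, as $R\ge1$,
\[
|1+\beta(w)|^2\le1+\tfrac{2R}{39}+\tfrac{R^2}{1521}\le1+\tfrac{79}{1521}R^2\le1+\tfrac{R^2}{12}\le\tfrac{13}{24}(1+R^2).
\]
With $\mu=M/K\le\frac1{40}$ and $\frac1K\sum_jm_j/\theta_j\le\frac1{40}$ we obtain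
\[
\tfrac1K\log|F|^2\le\mu(\Lambda+\log2)+\tfrac2{40}+(1-\mu)\big(\Lambda-\log\tfrac{24}{13}\big)
\le\Lambda+0.02+0.05-0.975\cdot0.6<\Lambda. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:lower}
Let $i\ge1$, $|y'|\le\frac12$, $q=(q_i,y')$ and $x_0\ne0$. For every rational $t\in(0,\frac12]$ there are $k\ge1$ and $\sigma\in W_k$ with $|\sigma|^2\le e^{k\varphi}$ on $\mathbb P^n$ and
\[
\tfrac1k\log|\sigma(x_0,q)|^2=\log(1+|q|^2)+t\big(\log|x_0|^2-\log(1+|q|^2)-1\big).
\]
\end{lemma}

\begin{proof}
The set $I=\{j:a_j>t\}$ is finite because $a_j\to0$. Choose $k\ge1$ with $tk\in\mathbb Z$ and $tk\ge N_j$ for all $j\in I$. Put $K=(1-t)k\ge k/2$ and $m_j=\lceil k(a_j-t)/N_j\rceil$ for $j\in I$. Then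
\[
m_j\le\frac{ka_j-kt+N_j}{N_j}\le kc_j\le2Kc_j .
\]

Let $e=(1,q)/\sqrt{1+|q|^2}\in\mathbb C^{d+1}$, and let $\Lambda_j(\zeta)=\zeta_1-p_j\zeta_0$ in the standard coordinates $(\zeta_0,\dots,\zeta_d)$. Here $\Lambda_j(e)=(q_i-p_j)/\sqrt{1+|q|^2}\ne0$ by \eqref{eq:sep}. With $\lambda_j=-\Lambda_j|_{e^\perp}/\Lambda_j(e)$ we have $\Lambda_j(\tau e+w)=\Lambda_j(e)\,(\tau-\lambda_j(w))$. Since $|p_j|\le0.36$ and $|q|^2\le0.46^2+\frac14$,
\[
\|\lambda_j\|\le\frac{\sqrt{(1+|p_j|^2)(1+|q|^2)}}{|q_i-p_j|}\le\frac2{|q_i-p_j|}.
\]
Put $\theta_j=\frac12|q_i-p_j|$, which is $\le1$. By \eqref{eq:sep} and \eqref{eq:c},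
\[
\sum_{j\in I}\frac{m_j}{\theta_j^2}\le4\cdot2K\sum_j\frac{c_j}{\rho_j^2}\le\frac{8K}{400}\le\frac K{40}.
\]
So Lemma \ref{lem:peak} applies. Let $g(y)=F(1,y)$. This polynomial has degree $\le K$, is divisible by $\prod_{j\in I}(y_1-p_j)^{m_j}$, and satisfies $|g|^2\le(1+|y|^2)^K$ with equality at $y=q$. Put
\[
\sigma=\exp(-tk/2)\,x^{tk}\,g(y),\qquad\deg\sigma\le tk+K=k .
\]
For $j\in I$ we have $v_j(\sigma)\ge tk+N_jm_j\ge ka_j$. For $j\notin I$ we have $v_j(\sigma)\ge tk\ge ka_j$. So $\sigma\in W_k$. With $A=\log(1+|y|^2)$ and $s=\log|x|^2-A$, \eqref{eq:chi} gives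
\[
\tfrac1k\log|\sigma|^2\le-t+t(s+A)+(1-t)A=A+t(s-1)\le A+\chi(s)=\varphi .
\]
This holds on the affine chart, hence on $\mathbb P^n$ by continuity. At $(x_0,q)$ the first inequality is an equality.
\end{proof}

Letting $t\to0$ we see that $u=P_W\varphi$ satisfies, for all $i$,
\begin{equation}\label{eq:lower}
u(x,q_i,y')\ge\log\big(1+|q_i|^2+|y'|^2\big)\qquad\text{for } 0<|x|<1,\ |y'|<\tfrac12 .
\end{equation}

\section{Proof of Theorem \ref{thm:Pn}}

Let
\[
T=\big\{(x,y):\ 0<|x|<1,\ y_1\in[-\tfrac14,\tfrac14]\subset\mathbb R,\ |y'|<\tfrac12\big\}.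
\]
It lies in the interior of $\Omega$, and it is Zariski dense in $\mathbb C^n$: a polynomial vanishing on $T$ vanishes identically in $(x,y')$ for infinitely many values of $y_1$, hence is $0$.

\begin{lemma}\label{lem:wells}
Let $u$ be a function on the interior of $\Omega$, with values in $[-\infty,\infty)$, satisfying \eqref{eq:upper} and \eqref{eq:lower} for all $i$. Let $P\in T$, let $g$ be a smooth function near $P$, and let $c>0$. Then $cu+g$ is not $\eta$-continuous near $P$, in any holomorphic coordinates.
\end{lemma}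

\begin{proof}
Let $P=(x_0,y_1^0,y'^0)$ and choose a subsequence with $p_i\to y_1^0$; then $q_i\to y_1^0$. Put $P_i=(x_0,p_i,y'^0)$ and $Q_i=(x_0,q_i,y'^0)$. Both tend to $P$, and $|Q_i-P_i|=\rho_i$. Suppose that $cu+g$ is $\eta$-continuous near $P$ in some holomorphic coordinates. Then $u$ is finite near $P$, in particular at $P_i$ and $Q_i$ for large $i$. The real gradient of $\log(1+|y|^2)$ has length $2|y|/(1+|y|^2)\le1$, so \eqref{eq:upper} and \eqref{eq:lower} give
\[
u(Q_i)-u(P_i)\ge a_i\log|x_0|^{-2}-\rho_i .
\]
A change of holomorphic coordinates is Lipschitz near $P$, so in the given coordinates $P_i$ and $Q_i$ have distance $\le C_1\rho_i$ for some constant $C_1$ and all large $i$. As $\eta$ is nondecreasing, \eqref{eq:rho} gives, for all large $i\ge C_1$ of the subsequence,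
\[
c\,a_i\log|x_0|^{-2}-C_2\rho_i\ \le\ C\eta(C_1\rho_i)\ \le\ C\eta(i\rho_i)\ \le\ Ca_i^2 ,
\]
where $C_2\rho_i$ also accounts for $|g(Q_i)-g(P_i)|$. Since $\rho_i\le a_i^2$, dividing by $a_i$ and letting $i\to\infty$ gives $\log|x_0|^{-2}\le0$. This contradicts $|x_0|<1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:Pn}]
Let $W$ and $\varphi$ be as in Section \ref{sec:constr}. We have verified \eqref{eq:upper} and \eqref{eq:lower} for $u=P_W\varphi$. A non-empty Zariski open $U\subset\mathbb P^n$ contains a point $P\in T$ because $T$ is Zariski dense. A local weight of $P_W\varphi$ near $P$ is $u$ plus a smooth function, so Lemma \ref{lem:wells} shows that it is not $\eta$-continuous near $P$. A $C^{1,1}_{\mathrm{loc}}$ function is locally Lipschitz, so the choice $\eta(r)=r$ gives the last assertion.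
\end{proof}

\begin{remark}
By \eqref{eq:chi} with $t=1$, $|e^{-k/2}x^k|^2\le e^{k\varphi}$, and $x^k\in W_k$. Hence $P_W\varphi\ge\log|x|^2-1$ is locally bounded on $\{x\ne0\}$, which contains $T$. No singularity of $P_W\varphi$ is involved.
\end{remark}

\section{Every variety of dimension at least two}\label{sec:X}

Recall that $L$ is big if and only if, for some $m\ge1$, the map $X\dashrightarrow\mathbb PH^0(X,L^m)^*$ is birational onto its image. In particular \eqref{eq:bir} forces $L$ to be big: the map given by $W_k\subset H^0(X,L^k)$ is the map given by $H^0(X,L^k)$ followed by a linear projection, so if the former is birational onto its image, then so is the latter.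

To carry the construction over to $X$ we impose the vanishing conditions in one coordinate polydisc, with coordinates that are quotients of global sections of $L^m$. Polynomials in these sections provide the lower bound; the upper bound is local.

\begin{proof}[Proof of Theorem \ref{thm:X}]
\emph{Coordinates.} Let $m$ be as above. The birational map given by $H^0(X,L^m)$ is an isomorphism from a non-empty Zariski open set onto a locally closed subvariety of the projective space. So at some point $z_*$ it is defined and immersive. Hence there are $S_0,\dots,S_n\in H^0(X,L^m)$ with $S_0(z_*)\ne0$, $S_j(z_*)=0$ for $j\ge1$, such that the functions $S_j/S_0$, $1\le j\le n$, are local coordinates at $z_*$. After multiplying $S_1,\dots,S_n$ by a large constant,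
\[
(x,y)=\big(S_1/S_0;\ S_2/S_0,\dots,S_n/S_0\big)
\]
maps an open neighborhood of $z_*$, on which $S_0$ has no zeros, biholomorphically onto an open neighborhood $\Omega'$ of $\Omega$. Let $\iota:\Omega'\to X$ be the inverse. We use the objects of Section \ref{sec:constr} in the coordinates $(x,y)$; we write $W^{\mathbb P}$ for the series there, and $G$ is the function \eqref{eq:G}.

\emph{Series.} Put $W_j=0$ if $m\nmid j$, and for $k\ge0$
\[
W_{mk}=\big\{\sigma\in H^0(X,L^{mk}):\ v_i\big(\iota^*(\sigma/S_0^k)\big)\ge ka_i\ \text{ for all }i\big\}.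
\]
By \eqref{eq:val} this is a graded subalgebra of the section ring. Since $\iota^*(S_1/S_0)=x$, for $k\ge2$
\[
S_1^{k-1}\cdot H^0(X,L^m)\subset W_{mk}:
\]
the relevant $v_i$ is $\ge k-1\ge k/2\ge ka_i$. So $X\dashrightarrow\mathbb PW_{mk}^*$ is birational onto its image for all $k\ge2$.

\emph{Metric.} By homogeneity of $G$, $G(S)=G(S_0,\dots,S_n)$ is a weight on $L^m$. It is smooth off the common zero set $Z$ of the $S_j$. Since $G\le\log(|Z_0|^2+\dots+|Z_n|^2)+O(1)$ on $\mathbb C^{n+1}\setminus\{0\}$, by homogeneity and compactness of the sphere, $G(S)$ tends to $-\infty$ at $Z$. We claim that $L$ has a smooth weight $\varphi$ with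
\begin{equation}\label{eq:glue}
m\varphi\ge G(S)\ \text{ on }X\setminus Z,\qquad m\varphi=G(S)\ \text{ on }\iota(\Omega).
\end{equation}
Let $\kappa$ be the convolution of $\max(0,s)$ with an even smooth probability density supported in $[-1,1]$. By convexity $\kappa(s)\ge\max(0,s)$; moreover $\kappa(s)=s$ for $s\ge1$ and $\kappa(s)=0$ for $s\le-1$. Let $\varphi_0$ be a smooth weight on $L$, let $H=m\varphi_0-C$ and $m\varphi=H+\kappa(G(S)-H)$. This is smooth, since it equals $H$ near $Z$, and off $Z$ it is $\ge H+(G(S)-H)=G(S)$. The set $\iota(\Omega)$ is compact and disjoint from $Z$, so for $C$ large $G(S)-H\ge1$ there, which gives the equality in \eqref{eq:glue}.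

Let $u$ be the function on $\Omega'$ representing $m\,P_W\varphi$ in the trivialization $S_0$ of $L^m$ over $\iota(\Omega')$, pulled back by $\iota$. In this trivialization $G(S)$ becomes $G(1,x,y)$, which is $\log(1+|y|^2)$ on $\Omega$.

\emph{Lower bound.} Let $k\ge1$ and $\sigma\in W_k^{\mathbb P}$ with $|\sigma|^2\le e^{kG}$, regarded as a homogeneous polynomial of degree $k$. Then $\hat\sigma=\sigma(S_0,\dots,S_n)\in H^0(X,L^{mk})$ satisfies $\iota^*(\hat\sigma/S_0^k)=\sigma(1,x,y)$, so $\hat\sigma\in W_{mk}$. Also $|\hat\sigma|^2\le e^{kG(S)}\le e^{mk\varphi}$ off $Z$, and $\hat\sigma=0$ on $Z$. Hence $u\ge m\cdot\frac1{mk}\log|\sigma(1,x,y)|^2=\frac1k\log|\sigma(1,x,y)|^2$ on $\Omega$. Insert the sections of Lemma \ref{lem:lower} and let $t\to0$: $u$ satisfies \eqref{eq:lower}.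

\emph{Upper bound.} Let $\sigma\in W_{mk}$, $k\ge1$, with $|\sigma|^2\le e^{mk\varphi}$, and let $f=\iota^*(\sigma/S_0^k)$. It is holomorphic on $\Omega'$, $v_i(f)\ge ka_i$, and $|f|^2\le(1+|y|^2)^k$ on $\Omega$ by \eqref{eq:glue}. In the trivialization $S_0$ the weight $m\cdot\frac1{mk}\log|\sigma|^2$ is $\frac1k\log|f|^2$. So Lemma \ref{lem:upper} shows that $u$ satisfies \eqref{eq:upper}.

\emph{Conclusion.} Let $U\subset X$ be non-empty and Zariski open, $Y=X\setminus U$. Since $\dim Y<n$, the image of $Y\setminus Z$ under $[S_0:\dots:S_n]$ lies in a hypersurface $\{Q=0\}\subset\mathbb P^n$. As $T$ is Zariski dense, there is $P\in T$ with $Q(1,P)\ne0$. The point $z_0=\iota(P)$ is not in $Z$ and maps to $[1:P]$, so $z_0\in U$. Near $z_0$, a local weight of $P_W\varphi$, read in the coordinates $(x,y)$, is $\frac1mu$ plus a smooth function. By Lemma \ref{lem:wells} it is not $\eta$-continuous near $z_0$.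
\end{proof}

\section{Curves}\label{sec:curve}

In this section $X$ is a smooth projective curve. For a psh weight $\psi$ let $\nu_p(\psi)$ be the mass of $dd^c\psi$ at $p$, the Lelong number normalized by $\nu_0(\log|z|^2)=1$. In a coordinate $z$ centered at $p$, $\nu_p(\psi)\ge a$ means that $\psi-a\log|z|^2$ extends to a subharmonic function near $p$. We use that a subharmonic function bounded above on a punctured disc extends across the puncture, and that two subharmonic functions equal almost everywhere are equal.

Put $a_p=\inf\{\frac1k\mathrm{ord}_p(W_k):k\ge1,\ W_k\ne0\}$, so $S=\{a_p>0\}$. It is finite, because for a fixed $k\ge1$ with $W_k\ne0$ only finitely many $p$ have $\mathrm{ord}_p(W_k)>0$. We first show that $P_W\varphi$ is the envelope of \emph{all} psh weights satisfying the obvious necessary conditions. Such an envelope solves an obstacle problem for the Laplacian, and its regularity follows by comparison with the obstacle at the nearest contact point.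

\subsection{The envelope with prescribed singularities}

Call a psh weight $\psi$ on $L$ \emph{admissible} if $\psi\le\varphi$ and $\nu_p(\psi)\ge a_p$ for all $p\in X$. Let
\[
F=\big(\sup\{\psi:\psi\text{ admissible}\}\big)^*.
\]

\begin{lemma}\label{lem:F}
$F$ is admissible and $P_W\varphi\le F$.
\end{lemma}

\begin{proof}
If $k\ge1$, $0\ne\sigma\in W_k$ and $|\sigma|^2\le e^{k\varphi}$, then $\frac1k\log|\sigma|^2$ is admissible, since its Lelong number at $p$ is $\frac1k\mathrm{ord}_p(\sigma)\ge a_p$. So the family is non-empty and $P_W\varphi\le F$. As the family is bounded above by the continuous weight $\varphi$, $F$ is psh and $F\le\varphi$. Let $p\in S$ and let $|z|<1$ be a coordinate disc around $p$ on which $\varphi\le c$. If $\psi$ is admissible, $\psi-a_p\log|z|^2$ is subharmonic and at most $c-2a_p\log r$ on $|z|=r$. By the maximum principle, letting $r\to1$, $\psi\le c+a_p\log|z|^2$. This bound passes to $F$ for $z\ne0$. So $F-a_p\log|z|^2$ is bounded above near $p$, and $\nu_p(F)\ge a_p$.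
\end{proof}

\begin{proposition}\label{prop:F}
$P_W\varphi=F$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:F} it remains to show $P_W\varphi\ge F$. We perturb $F$ so that its singularities dominate the base divisor of a single $W_m$, approximate by a smooth positive weight on the moving part of $W_m$, and produce sections by Bergman kernel asymptotics. Condition \eqref{eq:bir} guarantees that $W$ contains almost all sections of powers of the moving part.

\emph{Choice of $m$.} Let $m_0$ be such that $W_m$ defines a map birational onto its image for every $m\in m_0\mathbb Z_{>0}$. Let $S_0$ be the finite set where $\mathrm{ord}_p(W_{m_0})>0$ and put $b_p=\frac1{m_0}\mathrm{ord}_p(W_{m_0})$. Since $\mathrm{ord}_p(W_{kl})\le l\,\mathrm{ord}_p(W_k)$,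
\[
a_p\le\tfrac1m\mathrm{ord}_p(W_m)\le b_p\quad\text{for }m\in m_0\mathbb Z_{>0},
\qquad
\tfrac1m\mathrm{ord}_p(W_m)\to a_p\quad\text{along }m=m_0\,j!,\ j\to\infty .
\]
In particular $\mathrm{ord}_p(W_m)=0$ for $p\notin S_0$. Let $\psi_0=\frac1{m_0}\log\max_\alpha|\sigma_\alpha|^2$, where $(\sigma_\alpha)$ is a basis of $W_{m_0}$ scaled so that $\psi_0\le\varphi$. It is admissible, with $\nu_p(\psi_0)=b_p$, and finite off $S_0$. Hence $F\ge\psi_0$ is finite off $S_0$. For $0<\varepsilon<1$ put
\[
\psi_\varepsilon=(1-\varepsilon)F+\varepsilon\psi_0\le\varphi,\qquad \nu_p(\psi_\varepsilon)\ge(1-\varepsilon)a_p+\varepsilon b_p .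
\]
We claim that for some $m=m_0j!$
\[
m\,\nu_p(\psi_\varepsilon)\ge\mathrm{ord}_p(W_m)\qquad\text{for all }p .
\]
If $b_p=a_p$, then $\frac1m\mathrm{ord}_p(W_m)=a_p$ for all these $m$. If $b_p>a_p$, then $\nu_p(\psi_\varepsilon)>a_p$, and the inequality holds for large $j$. Only the finitely many $p\in S_0$ matter. Fix such an $m$ (depending on $\varepsilon$). Let $B=\sum_p\mathrm{ord}_p(W_m)\,p$ with canonical section $s_B$, and $M=L^m(-B)$. Then $m\psi_\varepsilon-\log|s_B|^2$ is a psh weight on $M$.

\emph{Sections in $W$.} The space $s_B^{-1}W_m\subset H^0(X,M)$ is base point free. It defines a finite morphism $f:X\to Z\subset\mathbb P^N$, birational onto the curve $Z$, with $f^*\mathcal O(1)=M$; so $\deg M>0$. The conductor $\mathfrak c=\mathrm{Ann}_{\mathcal O_Z}(f_*\mathcal O_X/\mathcal O_Z)$ is an ideal of both $\mathcal O_Z$ and $f_*\mathcal O_X$. It is non-zero, since $f_*\mathcal O_X/\mathcal O_Z$ is supported on a finite set. As $f$ is finite and $X$ is a smooth curve, $\mathfrak c=f_*\mathcal O_X(-D)$ for an effective divisor $D$. For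 $k\ge k_0$ the restriction $H^0(\mathbb P^N,\mathcal O(k))\to H^0(Z,\mathcal O_Z(k))$ is onto, because $H^1(\mathbb P^N,\mathcal I_Z(k))=0$ for large $k$. By the projection formula
\[
s_D\,H^0(X,M^k(-D))=H^0(Z,\mathfrak c(k))\subset H^0(Z,\mathcal O_Z(k)).
\]
The image of $H^0(\mathbb P^N,\mathcal O(k))$ in $H^0(X,M^k)$ is spanned by products of $k$ elements of $s_B^{-1}W_m$, so it lies in $s_B^{-k}W_{mk}$. Therefore
\begin{equation}\label{eq:cond}
s_B^k\,s_D\,H^0(X,M^k(-D))\subset W_{mk}\qquad(k\ge k_0).
\end{equation}

\emph{A smooth positive weight.} Let $\theta$ be a smooth weight on $M$ with $dd^c\theta>0$, shifted by a constant so that $\theta+\log|s_B|^2\le m\varphi$. Then $v=m\psi_\varepsilon-\log|s_B|^2-\theta$ is a $dd^c\theta$-psh function, that is, $\theta+v$ is a psh weight. By B\l ocki--Ko\l odziej \cite{BK} there are smooth $dd^c\theta$-psh functions $v_j$ decreasing to $v$. The functions $\theta+v_j+\log|s_B|^2-m\varphi$ are upper semicontinuous with values in $[-\infty,\infty)$. They decrease to $m\psi_\varepsilon-m\varphi\le0$ off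 the support of $B$, and equal $-\infty$ on it. So for given $\gamma>0$ they are $<\gamma$ on $X$ for $j$ large, by compactness. Fix such a $j$, let $0<\delta<1$, and put $\Psi=\theta+(1-\delta)v_j$. Then $dd^c\Psi\ge\delta\,dd^c\theta>0$. Writing
\[
\Psi+\log|s_B|^2=(1-\delta)\big(\theta+v_j+\log|s_B|^2\big)+\delta\big(\theta+\log|s_B|^2\big)
\]
we get $\Psi+\log|s_B|^2\le m\varphi+\gamma$.

\emph{Sections peaking at a point.} Fix a smooth weight $\theta_D$ on $\mathcal O(-D)$ and a K\"ahler form $\omega$. Let $K_k(z)$ be the maximum of $|\sigma'(z)|^2e^{-k\Psi-\theta_D}$ over $\sigma'\in H^0(X,M^k(-D))$ with $\int_X|\sigma'|^2e^{-k\Psi-\theta_D}\omega=1$. By the Bergman kernel asymptotics (Tian, Catlin, Zelditch; see \cite[Theorem 4.1.1]{MM}), $K_k/k$ converges uniformly to a positive continuous function. So $1\le K_k\le C_1k$ for $k$ large. Hence for every $z_0\in X$ there is $\sigma'$ of norm one with $|\sigma'|^2e^{-k\Psi-\theta_D}\le C_1k$ on $X$ and $\ge1$ at $z_0$. By \eqref{eq:cond}, $\tau=s_B^ks_D\sigma'\in W_{mk}$. As $|s_D|^2e^{\theta_D}$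 is a bounded function, vanishing only on $D$,
\[
|\tau|^2\le C_2k\,e^{k(m\varphi+\gamma)}\ \text{ on }X,\qquad |\tau(z_0)|^2\ge c(z_0)\,e^{k(\Psi+\log|s_B|^2)(z_0)},\quad c(z_0)>0\text{ if }z_0\notin D ,
\]
with $C_2$ and $c(z_0)$ independent of $k$. Dividing $\tau$ by $(C_2k)^{1/2}e^{k\gamma/2}$ and letting $k\to\infty$, we obtain for $z_0\notin D\cup S_0$
\[
\sup_k\varphi_k(z_0)\ge\tfrac1m\big(\Psi+\log|s_B|^2\big)(z_0)-\tfrac\gamma m\ge\tfrac1m\big(\theta+(1-\delta)v+\log|s_B|^2\big)(z_0)-\tfrac\gamma m .
\]
Here $v(z_0)$ is finite, since $F$, $\psi_0$ and $\log|s_B|^2$ are finite off $S_0$. Let $\gamma\to0$ and $\delta\to0$: $\sup_k\varphi_k(z_0)\ge\psi_\varepsilon(z_0)$.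

\emph{End of proof.} Let $\varepsilon\to0$ along a sequence. The divisors $D$ depend on $\varepsilon$, but off a countable set we get $P_W\varphi\ge F$, since $\psi_\varepsilon\to F$ off $S_0$. With $P_W\varphi\le F$, the two psh weights agree almost everywhere, hence everywhere.
\end{proof}

\subsection{The obstacle problem}

Write $u=P_W\varphi=F$. Let $K=\{u=\varphi\}\cap(X\setminus S)$ be the contact set. It is closed in $X\setminus S$ because $u-\varphi$ is upper semicontinuous and $\le0$.

\begin{lemma}\label{lem:harm}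
In local trivializations, $u$ is harmonic on $X\setminus(S\cup K)$.
\end{lemma}

\begin{proof}
Let $z_0\in X\setminus(S\cup K)$. In a trivialization choose $c$ with $u(z_0)<c<\varphi(z_0)$ and a closed coordinate disc $\bar\Delta$ centered at $z_0$, disjoint from $S$, on which $u<c<\varphi$. Replace $u$ on $\Delta$ by the Poisson integral of $u|_{\partial\Delta}$. The new weight is psh, is $\ge u$, is $\le c<\varphi$ on $\Delta$, and has the same Lelong numbers on $S$. As $a_p=0$ for $p\notin S$, it is admissible, hence $\le F=u$. Thus $u$ equals the Poisson integral on $\Delta$.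
\end{proof}

The idea of the next proof is that $u$ detaches from $\varphi$ at most quadratically: at distance $d$ from a contact point $z'$ it differs from the tangent plane of $\varphi$ at $z'$ by $O(d^2)$. Since $u$ is harmonic on the disc of radius $d$, this bounds its second derivatives independently of $d$.

\begin{proof}[Proof of Theorem \ref{thm:curve}]
Work in a trivialized coordinate disc $B_{9R}=B_{9R}(0)\subset X\setminus S$. Let $A>0$ bound the operator norm of $D^2\varphi$ on $B_{8R}$, let $\ell_a$ be the first-order Taylor polynomial of $\varphi$ at $a$, and for $z\in B_R$ let $d(z)=\mathrm{dist}(z,K\cap B_{8R})$ (with $d=\infty$ if $K\cap B_{8R}=\emptyset$).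

\emph{(a) Points near the contact set.} Let $z\in B_R\setminus K$ with $d=d(z)<R$. Then $d>0$, as $K$ is closed, and there is a nearest point $z'\in K$, with $|z-z'|=d$ and $|z'|<2R$. On $B_{2d}(z')\subset B_{4R}$ Taylor's formula gives $|\varphi-\ell_{z'}|\le2Ad^2$. Hence
\[
h:=\ell_{z'}+2Ad^2-u\ \ge\ \varphi-u\ \ge\ 0\qquad\text{on }B_{2d}(z').
\]
The function $h$ is superharmonic, and $h(z')=2Ad^2$ because $u(z')=\varphi(z')$. By Lemma \ref{lem:harm} it is harmonic on $B_d(z)\subset B_{2d}(z')$. Comparing area averages,
\[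
h(z)=\mathrm{avg}_{B_d(z)}h\ \le\ 4\,\mathrm{avg}_{B_{2d}(z')}h\ \le\ 4h(z')=8Ad^2 .
\]
For a harmonic function $h\ge0$ on $B_d(z)$, Harnack's inequality $h(z+w)\le\frac{d+|w|}{d-|w|}h(z)$ gives $|\nabla h(z)|\le\frac2dh(z)\le16Ad$. It also gives $h\le3h(z)$ on $B_{d/2}(z)$, so interior derivative estimates yield $\|D^2h(z)\|\le C_0d^{-2}h(z)\le8C_0A$ with an absolute constant $C_0$. Since $u=\ell_{z'}+2Ad^2-h$ and $|\nabla\varphi(z)-\nabla\varphi(z')|\le Ad$,
\begin{equation}\label{eq:near}
|u(z)-\ell_{z'}(z)|\le8Ad^2,\qquad|\nabla u(z)-\nabla\varphi(z)|\le17Ad,\qquad\|D^2u(z)\|\le8C_0A .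
\end{equation}

\emph{(b) Points far from the contact set.} If $z\in B_R$ and $d(z)\ge R$, then $u$ is harmonic on $B_R(z)\subset B_{2R}$, so $\|D^2u(z)\|\le C_0'R^{-4}\|u\|_{L^1(B_{2R})}$ with $C_0'$ absolute.

\emph{(c) Contact points.} Let $z_0\in K\cap B_R$. We claim
\[
|u(z)-\ell_{z_0}(z)|\le9A|z-z_0|^2\qquad\text{for }z\text{ near }z_0 .
\]
If $z\in K$, then $u(z)=\varphi(z)$ and this is Taylor's formula. If $z\notin K$, then $d(z)\le|z-z_0|$, and we add the estimates $|u(z)-\ell_{z'}(z)|\le8Ad(z)^2$ from \eqref{eq:near}, $|\ell_{z'}(z)-\varphi(z)|\le\frac A2d(z)^2$ and $|\varphi(z)-\ell_{z_0}(z)|\le\frac A2|z-z_0|^2$. Hence $u$ is differentiable at $z_0$ with $\nabla u(z_0)=\nabla\varphi(z_0)$.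

\emph{Conclusion.} By (a)--(c), $u$ is differentiable on $B_R$, and $|\nabla u-\nabla\varphi|\le17A\,d$ wherever $d<R$. Let $z,\zeta\in B_{R/4}$ with $d(z)\ge d(\zeta)$.
\begin{itemize}
\item If $|z-\zeta|<d(z)/2$, the segment $[z,\zeta]$ avoids $K$, and (a), (b) bound $D^2u$ on it uniformly. So $|\nabla u(z)-\nabla u(\zeta)|\le C|z-\zeta|$ with $C$ independent of $z$ and $\zeta$.
\item Otherwise $d(\zeta)\le d(z)\le2|z-\zeta|<R$, and
\[
|\nabla u(z)-\nabla u(\zeta)|\le17A\big(d(z)+d(\zeta)\big)+A|z-\zeta|\le69A|z-\zeta| .
\]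
\end{itemize}
So $\nabla u$ is Lipschitz on $B_{R/4}$. As the center was an arbitrary point of $X\setminus S$, $u=P_W\varphi$ is $C^{1,1}_{\mathrm{loc}}$ on $X\setminus S$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} B\l ocki and Ko\l odziej, Proc.\ AMS \textbf{135} (2007), 2089--2093.

\bibitem{H} Tomoyuki Hisamoto, \emph{On the volume of graded linear series and Monge--Amp\`ere mass}, arXiv:1201.4236 (2012).

\bibitem{MM} Ma and Marinescu, \emph{Holomorphic Morse Inequalities and Bergman Kernels}.

\end{thebibliography}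

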